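\title{Laws, Fitting height and locally finite just infinite groups}

\begin{abstract}
A group is just infinite if it is infinite and all its proper quotients are finite. We prove that a locally finite just infinite group satisfies no nontrivial law. The main step is a theorem on finite groups: finite solvable groups that satisfy a fixed nontrivial law have bounded Fitting height. To prove it we linearize the law by Fox derivatives and show that, in a tall tower of coprime actions, a short element of the group ring of a free group, evaluated at random group elements, annihilates a given nonzero vector only with small probability. As a complement, a residually finite just infinite group with a nontrivial law has a normal subgroup of finite index that is residually a finite $p$-group, and it is not periodic.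
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ is \emph{just infinite} if it is infinite and $G/N$ is finite for every nontrivial normal subgroup $N$. It is \emph{locally finite} if every finitely generated subgroup is finite. It \emph{satisfies a nontrivial law} if there is a nontrivial element $w=w(x_1,\dots,x_k)$ of the free group on $x_1,\dots,x_k$ such that $w(g_1,\dots,g_k)=1$ for all $g_1,\dots,g_k\in G$; we then say that $G$ satisfies $w$. A law passes to subgroups, quotients and direct products. This paper answers the following problem, posed in \cite{GS}.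

\medskip
\noindent\textbf{Problem.} \emph{Can a locally finite just infinite group satisfy a nontrivial law?}
\medskip

Any two of the three properties are compatible.
\begin{itemize}
\item The group $\mathbb Z$ is just infinite and satisfies $[x_1,x_2]$. The infinite dihedral group $\langle a,b\mid b^2=1,\ bab=a^{-1}\rangle$ satisfies $[x_1^2,x_2^2]$, because all squares lie in $\langle a\rangle$. It is just infinite: a normal subgroup that contains $a^ib$ contains the conjugate $a^{i+2}b$, hence $a^2$, so every nontrivial normal subgroup contains a nontrivial power of $a$. Neither group is locally finite.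
\item The direct sum of infinitely many copies of a finite group $T\ne1$ is locally finite and satisfies $x^{|T|}$, but the quotient by one summand is infinite.
\item The union of the alternating groups $A_5<A_6<\cdots$ is locally finite, infinite and simple, hence just infinite. It contains a copy of every finite group, and every nontrivial $w$ survives in some finite quotient of the free group, so it satisfies no nontrivial law.
\end{itemize}
It is known that a locally finite just infinite group is never locally nilpotent and has infinite exponent; the second fact settles the problem for the laws $x^n$. (We shall not use these facts.) The examples suggest a negative answer in general, for the following reason. A residually finite group is infinite because its finite quotients grow. They may grow sideways, as in the second example, and this is what a just infinite group does not allow. They may grow inside one nilpotent layer, as for $\mathbb Z$, and we shall see that local finiteness excludes this. What remains is growth in the number of layers, and one expects a law to bound that number. This expectation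 is correct.

\begin{theorem}\label{thm:B}
No locally finite just infinite group satisfies a nontrivial law.
\end{theorem}

The \emph{Fitting height} of a finite solvable group is the least length of a normal series with nilpotent factors. The bound on the number of layers is the following theorem, whose proof occupies most of the paper.

\begin{theorem}\label{thm:A}
For every nontrivial word $w$ there is a number $f(w)$ such that every finite solvable group satisfying the law $w$ has Fitting height at most $f(w)$.
\end{theorem}

For $w=[x_1,x_2]$, and for $w=x^p$ with $p$ prime, the groups in question are nilpotent and $f(w)=1$ works. The theorem says nothing about the size of the layers, and it cannot: all finite dihedral groups satisfy $[x_1^2,x_2^2]$.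

Without local finiteness the same reduction gives structural information, consistent with the first example above. A group is \emph{periodic} if all its elements have finite order, and \emph{residually a finite $p$-group} if the normal subgroups whose quotient is a finite $p$-group intersect trivially.

\begin{theorem}\label{thm:C}
Let $G$ be a residually finite just infinite group satisfying a nontrivial law. Then $G$ has a normal subgroup $K$ of finite index which is residually a finite $p$-group for some prime $p$, and $G$ is not periodic.
\end{theorem}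

Section~\ref{sec:JI} deduces Theorems~\ref{thm:B} and~\ref{thm:C} from Theorem~\ref{thm:A}, using results of \cite{Jones,KS}, which depend on the classification of finite simple groups, and, for Theorem~\ref{thm:C} only, a theorem of \cite{Zel}. The proof of Theorem~\ref{thm:A} uses textbook facts only. Its idea is an induction on the length of words. If $G$ satisfies $w$ and acts on an elementary abelian normal section $A$, then perturbing the arguments of $w$ by elements of that section turns the law into a linear equation $a(h)\chi=0$ for $\chi\in A^*$, where $a$ is a linear combination of words shorter than $w$ (Section~\ref{sec:fox}). Perturbing again, now by elements of the next layer of $G$, eliminates all terms of $a$ but one and leads to equations of the same kind for still shorter words. The elimination produces a disjunction of equations, so the statement that survives the induction is a probabilistic one: in a tower of height $n$ the equation $a(h)\xi=0$ holds for a proportion of tuples $h$ that tends to $0$ with $n$. Section~\ref{sec:T} shows this on the law $x^3$ and states the general result,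 Theorem~\ref{thm:decay}; Sections~\ref{sec:beta}--\ref{sec:E} prove it. Section~\ref{sec:towers} finds the required towers in solvable groups of large Fitting height.

\section{Conventions and background}\label{sec:background}

We write ${}^gt=gtg^{-1}$ and $[g,g']=gg'g^{-1}g'^{-1}$. For subgroups, $[X,Y]$ is generated by the commutators $[x,y]$, it is normal in $\langle X,Y\rangle$, and $[X,Y,Z]=[[X,Y],Z]$. If $X$ acts on $P$, such commutators are computed in $P\rtimes X$. By $\langle Y^Z\rangle$ we mean the subgroup generated by the $Z$-conjugates of the elements of $Y$. A \emph{section} is a quotient of a subgroup, and a \emph{normal series} of $X$ consists of normal subgroups of $X$.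

\subsection*{Textbook facts on finite groups}
\begin{itemize}
\item[(F1)] \emph{Fitting subgroup.} For a finite group $V$, let $O_p(V)$ be the largest normal $p$-subgroup and $\operatorname{Fit}(V)=\prod_pO_p(V)$ the largest nilpotent normal subgroup. Let $V$ be solvable. The Fitting series $V_0=1$, $V_{i+1}/V_i=\operatorname{Fit}(V/V_i)$ consists of characteristic subgroups and reaches $V$ in exactly $\operatorname{ht}(V)$ steps, where $\operatorname{ht}$ denotes Fitting height. The height does not increase in sections, the height of a direct product is the maximum of the heights, and $\operatorname{ht}(V)\le\operatorname{ht}(V/N)+1$ if $N\trianglelefteq V$ is nilpotent. Finally, $C_V(\operatorname{Fit}(V))\le\operatorname{Fit}(V)$.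
\item[(F2)] \emph{Frattini subgroup.} $\Phi(X)$ is the intersection of the maximal subgroups of the finite group $X$. If $X=H\Phi(X)$ with $H\le X$, then $H=X$. If $X$ is nilpotent, then $X'\le\Phi(X)$. If $P$ is a $p$-group, then $P/\Phi(P)$ is elementary abelian, a homomorphism maps $\Phi(P)$ onto the Frattini subgroup of the image, and $\Phi(P_0)\le\Phi(P)$ for $P_0\le P$.
\item[(F3)] \emph{Coprime action.} Let $X$ act on a finite $p$-group $P$, inducing a group of automorphisms of order prime to $p$. Then $[P,X,X]=[P,X]$; if $X$ acts trivially on $P/\Phi(P)$, it acts trivially on $P$; and if $P$ is abelian, $P=C_P(X)\times[P,X]$.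
\item[(F4)] \emph{Frattini argument:} if $T$ is a Sylow subgroup of $K\trianglelefteq H$, then $H=N_H(T)K$. \emph{Three subgroups lemma:} if two of $[X,Y,Z]$, $[Y,Z,X]$, $[Z,X,Y]$ are trivial, so is the third. \emph{Modular law:} $K\cap HL=(K\cap H)L$ for $L\le K$.
\item[(F5)] \emph{Modules.} Let $R$ be a finite group of order prime to the characteristic of the field $F$, and $M$ a finite-dimensional $FR$-module. Then $M$ is semisimple (Maschke), and $M=C_M(R)\oplus[M,R]$, where $C_M(R)$ is the space of fixed vectors and $[M,R]$ is spanned by the $gz-z$. If $R$ is abelian and $F$ is algebraically closed, $M$ is the direct sum of the eigenspaces of the characters $R\to F^\times$.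
\item[(F6)] A \emph{chief factor} $P/N$ of a finite group $Z$ (that is, $P/N$ is a minimal normal subgroup of $Z/N$) is a direct product of isomorphic simple groups. In a direct product of non-abelian simple groups the factors are exactly the minimal normal subgroups, so automorphisms permute them.
\end{itemize}

\subsection*{Results quoted from the literature}
The \emph{nonsolvable length} $\lambda(X)$ of a finite group $X$ is the least number of nonsolvable factors in a normal series of $X$ each of whose factors is solvable or a direct product of non-abelian simple groups.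
\begin{itemize}
\item[(J)] (Jones \cite{Jones}, together with the classification of finite simple groups.) For every nontrivial word $w$, only finitely many finite non-abelian simple groups, up to isomorphism, satisfy $w$.
\item[(KS)] (Khukhro and Shumyatsky \cite{KS}, also using the classification.) $\lambda(X)$ does not exceed the maximum Fitting height of the solvable subgroups of $X$.
\item[(Z)] (Zelmanov \cite{Zel}.) A finitely generated periodic group that is residually a finite $p$-group, and whose pro-$p$ completion satisfies a nontrivial pro-$p$ identity, is finite.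
\end{itemize}
In place of (KS) one may use a theorem of Fumagalli, Leinen and Puglisi \cite{FLP}: $\lambda(X)$ is smaller than the length of a shortest nontrivial law of $X$.

\subsection*{Probability}
Random elements of finite sets are uniform and independent of each other. The \emph{density} $\mu(N)$ of a subset $N$ of a finite group is the probability that a random element lies in $N$. The image of a uniform element under a homomorphism of finite groups is uniform in the image. We use Jensen's inequality in the form $\mathbb E[Z^j]\ge(\mathbb E Z)^j$ for $Z\ge0$ and integers $j\ge1$.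

\section{From Fitting height to just infinite groups}\label{sec:JI}

In this section we assume Theorem~\ref{thm:A}. The first step extends it to all finite groups. Fix a nontrivial word $w$, and let $c$ bound the orders of the finite non-abelian simple groups satisfying $w$; it exists by (J). A finite group has \emph{type} N if it is nilpotent, and \emph{type} S if it is a direct product of non-abelian simple groups of order at most $c$. The trivial group has both types.

\begin{proposition}\label{prop:series}
There are $m$ and a sequence of types $\tau_1,\dots,\tau_m\in\{\mathrm N,\mathrm S\}$, depending only on $w$, such that every finite group $X$ satisfying $w$ has a normal series $X=X_0\ge X_1\ge\dots\ge X_m=1$ in which $X_{i-1}/X_i$ has type $\tau_i$ for all $i$.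
\end{proposition}

\begin{proof}
Let $f=f(w)$. All sections of $X$ satisfy $w$, so solvable sections have Fitting height at most $f$, and $\lambda(X)\le f$ by (KS). Take a normal series with $\lambda(X)$ nonsolvable factors, all of them products of non-abelian simple groups. These simple groups are sections of $X$, so the nonsolvable factors have type S. Delete the term between any two neighboring solvable factors, and repeat terms where necessary, to obtain a series with $2f+1$ factors that are alternately solvable and of type S, beginning and ending with a solvable one. Refine each solvable factor $Y/Z$ by its Fitting series, padded to length $f$; its terms are characteristic in $Y/Z$ and so correspond to normal subgroups of $X$. The resulting sequence of types is $f$ letters N followed by one S, repeated $f$ times, and then $f$ letters N.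
\end{proof}

The next three lemmas make precise the two kinds of growth excluded in the introduction. The first forbids sideways growth.

\begin{lemma}\label{lem:bounded}
Let $G$ be just infinite, $1\ne K\trianglelefteq G$, $b\ge1$, and let $\mathcal M$ be a family of normal subgroups $M$ of $G$ with $M\le K$ and $|K:M|\le b$. Then $K\cap\bigcap\mathcal M\ne1$.
\end{lemma}

\begin{proof}
The group $K$ has finite index, so it is infinite; choose distinct $g_0,\dots,g_b\in K$. For each $M\in\mathcal M$ two of them lie in the same coset of $M$, so $g_i^{-1}g_j\in M$ for some $i<j$. Let $I_{ij}$ be the intersection of $K$ and all $M\in\mathcal M$ that contain $g_i^{-1}g_j$. It is a normal subgroup of $G$ containing $g_i^{-1}g_j\ne1$, so it has finite index. Now $K\cap\bigcap\mathcal M=\bigcap_{i<j}I_{ij}$ is a finite intersection of subgroups of finite index in an infinite group.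
\end{proof}

\begin{lemma}\label{lem:abelian}
Let $G$ be just infinite and $B\ne1$ an abelian normal subgroup. Then $B\cong\mathbb Z^m$ for some $m\ge1$.
\end{lemma}

\begin{proof}
Let $1\ne g\in B$. Since $B$ has finite index and centralizes $g$, the element $g$ has finitely many conjugates, all in $B$, so $\langle g^G\rangle$ is a finitely generated abelian group. It is a nontrivial normal subgroup, so it has finite index and is infinite. Hence $g$ has infinite order, for otherwise $\langle g^G\rangle$ would be finite. So $B$ is torsion-free, and it is finitely generated because $\langle g^G\rangle$ has finite index in it.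
\end{proof}

\begin{lemma}\label{lem:nilp}
Let $K$ be an infinite group with a family of normal subgroups $K_\iota$ such that $\bigcap_\iota K_\iota=1$ and every $K/K_\iota$ is finite and nilpotent. Then there is no finite subgroup $H\le K$ with $K=K'H$.
\end{lemma}

\begin{proof}
Suppose there is. Take $|H|+1$ distinct elements of $K$, and for each pair $g,g'$ of them some $K_\iota$ not containing $g^{-1}g'$. The intersection $M$ of these finitely many $K_\iota$ satisfies $|K:M|>|H|$. The group $K/M$ embeds in a finite product of groups $K/K_\iota$, so it is finite and nilpotent, and $(K/M)'\le\Phi(K/M)$. From $K/M=(K/M)'\cdot HM/M$ and (F2) we get $K=HM$, so $|K:M|\le|H|$.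
\end{proof}

Proposition~\ref{prop:series} cuts every finite quotient of $G$ into the same number of layers of the same types. We can therefore speak of the lowest layer in which $G$ is still visible. By Lemma~\ref{lem:bounded} it must be of type N.

\begin{lemma}\label{lem:bottom}
Let $G$ be a residually finite just infinite group satisfying $w$. There are a normal subgroup $K\ne1$ of $G$, necessarily of finite index, and a family of subgroups $K_N\le K$, normal in $G$, with $\bigcap_NK_N=1$ and all $K/K_N$ finite and nilpotent.
\end{lemma}

\begin{proof}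
Let $N$ run over the normal subgroups of finite index in $G$, and choose for each $N$ a series $G/N=X_0(N)\ge\dots\ge X_m(N)=1$ as in Proposition~\ref{prop:series}. Put $G_i=\{g\in G: gN\in X_i(N)\text{ for all }N\}$. These are normal subgroups of $G$, with $G_0=G$, and $G_m=\bigcap_NN=1$ by residual finiteness. Let $i$ be maximal with $K:=G_i\ne1$, and let $Y_N=X_i(N)/X_{i+1}(N)$. All $Y_N$ have the same type $\tau_{i+1}$. The natural maps $K\to Y_N$ commute with conjugation by $G$, and their kernels $K_N$ intersect in $G_{i+1}=1$.

Suppose $\tau_{i+1}=\mathrm S$. By (F6), $G$ permutes the simple factors of $Y_N$. The subgroup $K$ acts on $Y_N$ by inner automorphisms, so it fixes each factor, and every $G$-orbit $O$ of factors has at most $|G:K|$ members. Compose $K\to Y_N$ with the projection to the product of the factors in $O$. The kernel is normal in $G$ and has index at most $c^{|G:K|}$ in $K$. These kernels, over all $N$ and $O$, intersect in $\bigcap_NK_N=1$, contrary to Lemma~\ref{lem:bounded}. Hence $\tau_{i+1}=\mathrm N$, and $K/K_N$ embeds in the finite nilpotent group $Y_N$.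
\end{proof}

A just infinite group that is not residually finite has an infinite simple section, as we shall see, and for locally finite groups this case reduces to (J). The difficulty is that the finite subgroups of a locally finite simple group need not be simple; two rounds of normal closure produce finite simple sections that contain a prescribed finite subgroup.

\begin{lemma}\label{lem:simple}
An infinite locally finite simple group $S$ satisfies no nontrivial law.
\end{lemma}

\begin{proof}
Abelian simple groups are finite, so $S$ is non-abelian. Two non-commuting elements together with any finite set generate a finite subgroup, so $S$ has finite non-abelian subgroups $H$ of arbitrarily large order. Fix such an $H$. For $1\ne g\in H$ we have $S=\langle g^S\rangle$, so each element of $H$ is a product of finitely many conjugates of $g^{\pm1}$. Adjoining to $H$ the finitely many conjugating elements, for all $g$, we get a finite subgroup $Y\ge H$ with $H\le\langle g^Y\rangle$ for all $1\ne g\in H$. In the same way there is a finite $Z\ge Y$ with $Y\le\langle y^Z\rangle$ for all $1\ne y\in Y$.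

Let $P=\langle Y^Z\rangle$. For $1\ne y\in Y$ the group $\langle y^Z\rangle\le P$ is normal in $Z$ and contains $Y$, so it equals $P$. Let $N$ be maximal among the proper subgroups of $P$ that are normal in $Z$. Then $Y\cap N=1$, so $Y$ embeds in the chief factor $P/N=T_1\times\dots\times T_j$, and the isomorphic simple groups $T_i$ are non-abelian because $H$ is. Pick $1\ne g_0\in H$ and $i$ such that $g_0$ has nontrivial projection to $T_i$, and let $Y_0\trianglelefteq Y$ be the kernel of the projection $Y\to T_i$. If $Y_0$ contained some $1\ne g\in H$, it would contain $\langle g^Y\rangle\ge H\ni g_0$. So $H$ embeds in $T_i$, a finite non-abelian simple section of $S$. Since $|H|$ is unbounded, a nontrivial law of $S$ would contradict (J).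
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G$ be locally finite, just infinite, and satisfy the nontrivial law $w$.

\emph{$G$ is residually finite.} Otherwise the intersection $D$ of all normal subgroups of finite index is nontrivial, so $|G:D|<\infty$. A subgroup of finite index in $D$ has finite index in $G$, so it contains a normal subgroup of finite index in $G$, and hence contains $D$. Thus $D$ has no proper subgroup of finite index. Let $1\ne g\in D$. The normal subgroup $\langle g^G\rangle\le D$ has finite index, so it equals $D$. The $G$-class of $g$ is a union of at most $|G:D|$ classes of $D$, so $D$ is the normal closure in $D$ of a finite set. A chain of proper normal subgroups of $D$ therefore has a proper union, since otherwise one member would contain this finite set. By Zorn's lemma $D$ has a maximal proper normal subgroup $M$. The group $D/M$ is simple, locally finite, satisfies $w$, and is infinite because $M$ is a proper subgroup of $D$. This contradicts Lemma~\ref{lem:simple}.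

\emph{Conclusion.} Take $K$ and $(K_N)$ from Lemma~\ref{lem:bottom}. Since $G$ is periodic, $K$ is non-abelian by Lemma~\ref{lem:abelian}. So $K'$ is a nontrivial normal subgroup of $G$ and has finite index. A transversal of $K'$ in $K$ generates a subgroup $H$ with $K=K'H$, and $H$ is finite by local finiteness. This contradicts Lemma~\ref{lem:nilp}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take $K$ and $(K_N)$ from Lemma~\ref{lem:bottom}. If $K$ is abelian, then $K\cong\mathbb Z^m$ with $m\ge1$ by Lemma~\ref{lem:abelian}; this group is residually a finite $p$-group for every $p$, and $G$ is not periodic.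

Let $K$ be non-abelian, so that $K'$ has finite index. The finite nilpotent group $K/K_N$ is the direct product of its Sylow subgroups $(K/K_N)_p$. Let $J_p$ be the intersection over all $N$ of the kernels of the maps $K\to(K/K_N)_p$. Then $J_p\trianglelefteq G$ and $\bigcap_pJ_p=\bigcap_NK_N=1$. If $p$ does not divide $|K:K'|$, the abelianization of $(K/K_N)_p$ is a $p$-group and a quotient of $K/K'$, so it is trivial; then $(K/K_N)_p=1$ by (F2), and $J_p=K$. Hence $K$ and the finitely many $J_p$ with $p$ dividing $|K:K'|$ intersect trivially. If all these $J_p$ were nontrivial, they would have finite index and the intersection would be infinite. So $J_p=1$ for some $p$, which says that $K$ is residually a finite $p$-group.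

Suppose also that $G$ is periodic, and let $H\le K$ be generated by a transversal of $K'$ in $K$. Then $H$ is finitely generated, periodic, residually a finite $p$-group, and satisfies $w$. Its pro-$p$ completion is an inverse limit of quotients of $H$ and so satisfies $w$. Free groups are residually finite $p$-groups, so $w$ is a nontrivial element of the free pro-$p$ group, that is, a nontrivial pro-$p$ identity. By (Z), $H$ is finite, and $K=K'H$ contradicts Lemma~\ref{lem:nilp}.
\end{proof}

The last steps of the two proofs are the same. Local finiteness gives the finiteness of $H$ at once; for periodic groups (Z) replaces it.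

\section{Linearizing a word}\label{sec:fox}

We turn to Theorem~\ref{thm:A}. Fix $k\ge1$, and let $\mathfrak F$ be the free group on $x_1,\dots,x_k$, with $|v|$ the length of the reduced word $v$. For a group $G$, a tuple $h\in G^k$ and an element $a=\sum c_ju_j$ of a group ring of $\mathfrak F$ we put $a(h)=\sum c_ju_j(h)$; the map $a\mapsto a(h)$ is a ring homomorphism. For a finite $\mathbb F_rG$-module $A$, with $r$ prime, $A^*$ is the dual module, with $g\chi=\chi\circ g^{-1}$, and $\overline{\mathbb F}_r$ is the algebraic closure of $\mathbb F_r$.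

Let $v=y_1\cdots y_\ell$ be reduced, $y_j=x_{i_j}^{\varepsilon_j}$ with $\varepsilon_j=\pm1$. To the $j$-th letter we attach the prefix
\[
\pi_j=y_1\cdots y_{j-1}\ \text{ if }\varepsilon_j=1,\qquad \pi_j=y_1\cdots y_j\ \text{ if }\varepsilon_j=-1 .
\]
Let $Q\trianglelefteq G$, $h\in G^k$, $t\in Q^k$ and $th=(t_1h_1,\dots,t_kh_k)$. Then
\begin{equation}\label{eq:rho}
v(th)=\rho_v(h,t)\,v(h),\qquad \rho_v(h,t)=\prod_{j=1}^{\ell}{}^{\pi_j(h)}\bigl(t_{i_j}^{\varepsilon_j}\bigr)\in Q .
\end{equation}
Indeed, let $v=v'y_\ell$ and assume the formula for $v'$. If $y_\ell=x_i$, then $v'(h)t_ih_i={}^{v'(h)}t_i\cdot v(h)$. If $y_\ell=x_i^{-1}$, then $v'(h)h_i^{-1}t_i^{-1}={}^{v(h)}(t_i^{-1})\cdot v(h)$.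

The \emph{Fox derivatives} of $v$ are $\partial_iv=\sum_{j:\,i_j=i}\varepsilon_j\pi_j\in\mathbb Z\mathfrak F$. For example, $\partial_1(x_1^3)=1+x_1+x_1^2$ and $\partial_1[x_1,x_2]=1-x_1x_2x_1^{-1}$. For a $G$-module $A$ define the additive map
\[
\delta_v(h)\colon A^k\to A,\qquad \delta_v(h)(b_1,\dots,b_k)=\sum_{i=1}^k\partial_iv(h)\,b_i .
\]
Suppose that $A$ is an abelian quotient of $Q$ by a normal subgroup of $G$, with $G$ acting by conjugation, and let bars denote images in $A$. Formula \eqref{eq:rho} shows two things that we use constantly:
\begin{equation}\label{eq:delta}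
\overline{\rho_v(h,t)}=\delta_v(h)(\bar t),\qquad \delta_v(th)=\delta_v(h)\qquad(h\in G^k,\ t\in Q^k).
\end{equation}
The second holds because $\pi_j(th)\in Q\pi_j(h)$ and $Q$ acts trivially on $A$. In particular, if $G$ satisfies the law $v$, then $\rho_v(h,t)=1$ and $\delta_v(h)=0$ for all $h$.

For $\chi\in A^*$ write $\chi\delta_v(h)=\chi\circ\delta_v(h)$. It vanishes if and only if $\chi\circ\partial_iv(h)=0$ for all $i$, and $\chi\circ\partial_iv(h)=d(h)\chi$ with $d=\sum_{i_j=i}\varepsilon_j\pi_j^{-1}$. The words in $d$ may be as long as $v$, and $d$ has no distinguished term. Multiplying $d$ on the right by one $\pi_{j_0}$ cures both defects: the terms become subwords of $v^{\pm1}$, and one of them becomes $1$. Multiplication on the right changes the equation $d(h)\chi=0$, but not its probability.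

\begin{lemma}\label{lem:conj}
Let $F$ be a field, $a\in F\mathfrak F$, $g\in\mathfrak F$, $G$ a finite group, $M$ an $FG$-module and $\xi\in M$. Then $\mathbb P_h\bigl((gag^{-1})(h)\xi=0\bigr)=\mathbb P_h\bigl(a(h)\xi=0\bigr)$.
\end{lemma}

\begin{proof}
We have $(gag^{-1})(h)=a(h')$, where $h'$ is obtained by conjugating all entries of $h$ by $g(h)$. Since $g(h')={}^{g(h)}g(h)=g(h)$, we recover $h$ from $h'$ by conjugating by $g(h')^{-1}$. So $h\mapsto h'$ is a bijection of $G^k$.
\end{proof}

\begin{definition}
Let $\mathcal V_\ell$ be the set of nontrivial elements of $\mathfrak F$ of length at most $\ell$. For a field $F$ and $\ell\ge1$ let $\mathcal A_\ell(F)$ be the set of all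
\[
a=c_0+c_1v_1+\dots+c_sv_s\in F\mathfrak F
\]
with $0\le s\le\ell-1$, all $c_q\in F^\times$, and $v_1,\dots,v_s$ distinct elements of $\mathcal V_{\ell-1}$.
\end{definition}

Both families increase with $\ell$, and $\mathcal A_1(F)=F^\times$.

\begin{lemma}\label{lem:fox}
Let $v\in\mathcal V_\ell$ and let $r$ be a prime. There is $a\in\mathcal A_\ell(\overline{\mathbb F}_r)$, with coefficients $\pm1$, such that for every finite group $G$, finite $\mathbb F_rG$-module $A$ and $\chi\in A^*$,
\[
\mathbb P_h\bigl(\chi\delta_v(h)=0\bigr)\le\mathbb P_h\bigl(a(h)\chi=0\bigr).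
\]
\end{lemma}

\begin{proof}
We may assume $|v|=\ell$. For fixed $i$, the prefixes $\pi_j$ with $i_j=i$ are distinct. For if $\pi_j=\pi_{j'}$ with $j<j'$, comparing lengths gives $j'=j+1$, $\varepsilon_j=-1$, $\varepsilon_{j'}=1$, and $v$ contains the subword $x_i^{-1}x_i$.

We choose an index $i$ occurring in $v$ such that $|\pi_j^{-1}\pi_{j'}|\le\ell-1$ whenever $i_j=i_{j'}=i$. The length $|\pi_j^{-1}\pi_{j'}|$ is the difference of the lengths of the prefixes, so the condition fails for $i$ only if both $1$ and $v$ are among these prefixes, that is, if $y_1=x_i$ and $y_\ell=x_i^{-1}$. In that case the reduced word $v$ is not a power of $x_i$, so another index $i'$ occurs, and $i'$ satisfies the condition because $y_1\ne x_{i'}$.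

Let $d=\sum_{i_j=i}\varepsilon_j\pi_j^{-1}$, fix $j_0$ with $i_{j_0}=i$, and put $g=\pi_{j_0}$ and $a=dg$. The elements $\pi_j^{-1}\pi_{j_0}$ are distinct, have length at most $\ell-1$, are at most $\ell$ in number and include $1$. So $a\in\mathcal A_\ell(\overline{\mathbb F}_r)$. If $\chi\delta_v(h)=0$, then $d(h)\chi=0$. By Lemma~\ref{lem:conj} and $g^{-1}dg=g^{-1}a$, the probability of $d(h)\chi=0$ equals that of $g(h)^{-1}a(h)\chi=0$, that is, of $a(h)\chi=0$.
\end{proof}

\section{Towers of modules}\label{sec:T}

To perturb the equation $a(h)\xi=0$ in its turn, we need a normal subgroup $Q$ of $G$ that acts on the module without fixed vectors and in a way that is close to abelian, and we need the same again one level higher. The following definition asks for this $n$ times. A \emph{pair} $(G,M)$ consists of a finite group $G$ and a nonzero finite-dimensional $FG$-module $M$, where $F$ is an algebraically closed field of positive characteristic.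

\begin{definition}\label{def:T}
The class $\mathcal T_0$ consists of all pairs. A pair $(G,M)$ belongs to $\mathcal T_{n+1}$ if $M=\bigoplus_jM_j$ with nonzero $G$-submodules $M_j$, and for each $j$ there are $Q\trianglelefteq G$ and a prime $r\ne\operatorname{char}F$ such that
\begin{enumerate}
\item the image $R$ of $Q$ in $GL(M_j)$ is an $r$-group and $C_{M_j}(Q)=0$;
\item either \textup{(A)} $R$ is elementary abelian, or \textup{(E)} $R$ is non-abelian and $\Phi(R)=Z(R)$ consists of scalars;
\item for $A=R/\Phi(R)$, a $G$-module by conjugation, $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$.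
\end{enumerate}
\end{definition}

Here $R\ne1$ and $A\ne0$ because $C_{M_j}(Q)=0$. If $(G,M)\in\mathcal T_1$, then $G$ fixes no nonzero vector of $M$, since a nonzero component of such a vector would be fixed by some $Q$.

\begin{example}\label{ex:T}
Let $G=S_3$ act faithfully on $M=\overline{\mathbb F}_2^{\,2}$. Take $Q=C_3$, of type (A). Then $G$ acts on $A^*\otimes\overline{\mathbb F}_3$ through the sign, with image $\{\pm1\}$, so this pair is in $\mathcal T_1$ and $(G,M)\in\mathcal T_2$. This is the tower of the group $S_4=\mathbb F_2^2\rtimes S_3$, of Fitting height $3$.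

Let $G=SL_2(3)$ act on $M=\overline{\mathbb F}_3^{\,2}$. Take $Q=Q_8$, of type (E), with $\Phi(Q)=Z(Q)=\{\pm1\}$. The image of $G$ on $A^*\otimes\overline{\mathbb F}_2$ is $C_3$, acting without fixed vectors, so $(G,M)\in\mathcal T_2$. The only nontrivial abelian normal subgroup of $G$ is $\{\pm1\}$, on which $G$ acts trivially, and $M$ is irreducible. So with type (A) alone we would only see $(G,M)\in\mathcal T_1$.
\end{example}

\begin{lemma}\label{lem:image}
If $\hat G$ is the image of $G$ in $GL(M)$, then $(G,M)\in\mathcal T_n$ if and only if $(\hat G,M)\in\mathcal T_n$.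
\end{lemma}

\begin{proof}
For $n=0$ there is nothing to prove; assume the statement for $n$. The groups $G$ and $\hat G$ have the same submodules in $M$. If $Q\trianglelefteq G$, its image $\hat Q\trianglelefteq\hat G$ has the same image $R$ in $GL(M_j)$; conversely, the full preimage of $\hat Q\trianglelefteq\hat G$ is normal in $G$ and has the same image in $GL(M_j)$. The action of $G$ on $R$ and on $A$ factors through $\hat G$, so $G$ and $\hat G$ have the same image in $GL(A^*\otimes\overline{\mathbb F}_r)$, and the inductive hypothesis applies to condition (3).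
\end{proof}

Throughout Sections~\ref{sec:T}--\ref{sec:E}, $\mu_r\subset F^\times$ is the group of $r$-th roots of unity, which has order $r$ because $r\ne\operatorname{char}F$, and $\zeta$ is a generator. In type (A), where $R=A$, (F5) gives
\begin{equation}\label{eq:eigen}
M_j=\bigoplus_{\chi\in A^*}M_\chi,\quad M_\chi=\{z: bz=\zeta^{\chi(b)}z\text{ for all }b\in A\},\quad gM_\chi=M_{g\chi},\quad M_0=0 .
\end{equation}
The third relation follows from $bgz=g(g^{-1}bg)z$, and the fourth is $C_{M_j}(Q)=0$. We write $\xi_\chi$ for the component of $\xi$ in $M_\chi$.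

\subsection*{The method on the law $x^3$}
Let $k=1$, $x=x_1$ and $w=x^3$. Lemma~\ref{lem:fox} produces $a=1+v_1+v_2$ with $v_1=x^{-1}$ and $v_2=x^{-2}$. Let $(G,M)\in\mathcal T_2$ have one summand, of type (A), and let $\xi\ne0$. We claim that $a(h)\xi=0$ cannot hold for all $h\in G$.

Suppose it does. Fix $h\in G$ and $t_1,t_2\in Q$, and put $X_q=v_q(h)\xi$ and $b_{qe}=\delta_{v_q}(h)(\bar t_e)\in A\le GL(M)$. By \eqref{eq:rho} and \eqref{eq:delta}, the equations at $h$, $t_1h$, $t_2h$, $t_1t_2h$ read
\begin{align*}
\xi+X_1+X_2&=0, & \xi+b_{11}X_1+b_{21}X_2&=0,\\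
\xi+b_{12}X_1+b_{22}X_2&=0, & \xi+b_{11}b_{12}X_1+b_{21}b_{22}X_2&=0.
\end{align*}
In each row, subtract $b_{11}^{-1}$ times the right equation from the left one. This eliminates $X_1$:
\[
(1-b_{11}^{-1})\xi+(1-b_{11}^{-1}b_{21})X_2=0,\qquad (1-b_{11}^{-1})\xi+(1-b_{11}^{-1}b_{21})b_{22}X_2=0 .
\]
Subtracting $b_{22}^{-1}$ times the second from the first eliminates $X_2$ and leaves
\[
(1-b_{11}^{-1})(1-b_{22}^{-1})\,\xi=0 .
\]
Choose $\chi$ with $\xi_\chi\ne0$; then $\chi\ne0$, and $\chi(b_{11})=0$ or $\chi(b_{22})=0$. As $t_1,t_2$ are arbitrary, for each $h$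
\begin{equation}\label{eq:or}
\chi\delta_{v_1}(h)=0\qquad\text{or}\qquad\chi\delta_{v_2}(h)=0 .
\end{equation}
Now $\partial_1v_1=-x^{-1}$ and $\partial_1v_2=-x^{-1}-x^{-2}$, so $\chi\delta_{v_1}(h)=-h\chi\ne0$ and $\chi\delta_{v_2}(h)=-(h+h^2)\chi$. Hence $h\chi=-\chi$ for all $h$. For $h=1$ this gives $-\chi=\chi$, so $G$ fixes $\chi$, contradicting $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_1$.

One level of the tower has traded an equation in $\mathcal A_3$ for equations in $\mathcal A_2$. In the example the first alternative in \eqref{eq:or} never occurs. In general either may occur, depending on $h$, and we can only conclude that one of them holds for at least half of all $h$. So the inductive statement must exclude equations that hold for a positive proportion of tuples. This has a price. If the equation holds only with probability $p$, we know the product relation only for a proportion of the $(h,t_1,t_2)$, and $\chi(b_{11})=0$ happens by accident with probability $1/r$. For small $r$ this has to be beaten by using many characters $\chi$ at once. If $\xi$ has few nonzero components, we use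 instead that $v_q(h)$ rarely moves one given character to another, which is a statement about a single word.

\subsection*{The decay theorem}
Put
\[
\beta_n(\ell)=\sup\mathbb P_h\bigl(v(h)\xi=\xi'\bigr),\qquad \gamma_n(\ell)=\sup\mathbb P_h\bigl(a(h)\xi=0\bigr),
\]
where $h\in G^k$ is uniform and the suprema are over all $(G,M)\in\mathcal T_n$, $v\in\mathcal V_\ell$, $a\in\mathcal A_\ell(F)$, $0\ne\xi\in M$ and $\xi'\in M$; the supremum of the empty set is $0$. Both quantities lie in $[0,1]$ and are nondecreasing in $\ell$.

\begin{theorem}\label{thm:decay}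
For fixed $k$ and every $\ell\ge1$, $\gamma_n(\ell)\to0$ and $\beta_n(\ell)\to0$ as $n\to\infty$.
\end{theorem}

It follows from two recursions.

\begin{proposition}\label{prop:beta}
For all $\ell\ge1$, $n\ge0$ and integers $T\ge2$,
\[
\beta_{n+1}(\ell)\le\max\Bigl\{\tfrac1T+\gamma_n(\ell),\ T\gamma_n(\ell)+\bigl(1-\tfrac1T\bigr)\beta_n(\ell)\Bigr\}.
\]
\end{proposition}

\begin{proposition}\label{prop:gamma}
Let $\ell\ge2$ and $0<\varepsilon<1$. There is $\tau>0$, depending only on $\varepsilon,\ell,k$, such that for all $n$: if $\beta_n(\ell-1)\le\tau$ and $\gamma_n(\ell-1)\le\tau$, then $\gamma_{n+1}(\ell)\le\varepsilon$.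
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:decay} from the propositions]
Suppose $\gamma_n(\ell)\to0$, and let $\beta^*=\limsup_n\beta_n(\ell)\le1$. Proposition~\ref{prop:beta} gives $\beta^*\le\max\{\frac1T,(1-\frac1T)\beta^*\}$, so $\beta^*\le\frac1T$ for every $T$, and $\beta_n(\ell)\to0$. Proposition~\ref{prop:gamma} then gives $\gamma_n(\ell+1)\to0$. The induction starts with $\gamma_n(1)=0$, since $\mathcal A_1(F)=F^\times$.
\end{proof}

In both propositions we are given $(G,M)\in\mathcal T_{n+1}$ and $\xi\ne0$. Projecting to a summand $M_j$ in which $\xi$ has a nonzero component can only increase the probabilities. So we assume from now on: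

\medskip
\noindent\textbf{Setting.} $(G,M)\in\mathcal T_{n+1}$ has one summand $M$, with $Q,R,r,A$ as in Definition~\ref{def:T}. Bars denote images in $A$, and an element of $Q$ or $R$ with image $b\in A$ is said to \emph{lie over} $b$. If $h\in G^k$ and $t\in Q^k$ are uniform, then $th$ is uniform in $G^k$ and $\bar t$ is uniform in $A^k$.
\medskip

All the information from the higher levels enters through $\beta_n$ and the next lemma, which says that $\delta_v(h)$ is typically far from zero. For a subspace $W\le A^*$, call $h$ \emph{$W$-generic for $v$} if $\chi\delta_v(h)\ne0$ for all $0\ne\chi\in W$.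

\begin{lemma}\label{lem:basic}
In the Setting, let $v\in\mathcal V_\ell$.
\begin{enumerate}
\item[(a)] $\mathbb P_h(\chi\delta_v(h)=0)\le\gamma_n(\ell)$ for $0\ne\chi\in A^*$.
\item[(b)] $\mathbb E_h\,|\operatorname{Im}\delta_v(h)|^{-1}\le\gamma_n(\ell)+\beta_n(\ell)$.
\item[(c)] The probability that $h$ is not $W$-generic for $v$ is at most $|W|\gamma_n(\ell)$. If $h$ is $W$-generic and $\chi_1,\dots,\chi_d$ is a basis of $W$, then $(\chi_i\delta_v(h)(\bar t))_{i\le d}$ is uniform in $\mathbb F_r^d$ for uniform $t\in Q^k$.
\end{enumerate}
\end{lemma}

\begin{proof}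
(a) is Lemma~\ref{lem:fox} together with $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$.

(b) For fixed $h$, a uniform $\chi\in A^*$ vanishes on $\operatorname{Im}\delta_v(h)$ with probability $|\operatorname{Im}\delta_v(h)|^{-1}$. So the expectation equals $\mathbb P_{h,\chi}(\chi\delta_v(h)=0)\le\gamma_n(\ell)+|A|^{-1}$, the last term accounting for $\chi=0$. For fixed $\chi\ne0$ we have $1=\sum_{\chi'\in A^*}\mathbb P_h(h_1\chi=\chi')\le|A|\beta_n(1)$, so $|A|^{-1}\le\beta_n(1)\le\beta_n(\ell)$.

(c) The first claim is (a) and the union bound. If $h$ is generic, the linear forms $\chi_i\delta_v(h)$ on $A^k$ are linearly independent, so the map $A^k\to\mathbb F_r^d$ they define is onto.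
\end{proof}

\section{One word: the recursion for $\beta$}\label{sec:beta}

We need an invariant of a vector that lives one level higher and does not change under $Q$. For $0\ne z\in M$ let $I_z\le A$ be the image of the stabilizer $\operatorname{Stab}_Q(z)$, and let $W_z=\{\chi\in A^*:\chi|_{I_z}=0\}$, so $|W_z|=|A:I_z|$. Then
\begin{equation}\label{eq:W}
W_z\ne0,\qquad W_{gz}=gW_z\ \ (g\in G),\qquad W_{gz}=W_z\ \ (g\in Q).
\end{equation}
For if $I_z=A$, the image of $\operatorname{Stab}_Q(z)$ in $R$ supplements $\Phi(R)$, so it is $R$ by (F2), and $z\in C_M(Q)=0$. The second relation follows from $I_{gz}=gI_z$, and the third from the trivial action of $Q$ on $A$.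

\begin{example}
For $\ell=1$ the element $v(h)=h_i^{\pm1}$ is uniform in $G$, so $\beta_n(1)\to0$ says that all orbits of nonzero vectors are long. In fact, for $(G,M)\in\mathcal T_n$ they have length at least $n+1$. Assume this for $n$, and let $W=|W_\xi|\ge2$ in the Setting. The map $z\mapsto W_z$ sends the orbit $G\xi$ onto the set of translates $gW_\xi$. Its fibers are unions of $Q$-orbits, and a $Q$-orbit $Qz$ has length at least $|A:I_z|=W$. The translates cover the orbit of some $0\ne\chi\in W_\xi$, and each contains $W-1$ nonzero elements, so there are at least $(n+1)/(W-1)$ of them. Hence $|G\xi|\ge\frac W{W-1}(n+1)>n+1$.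
\end{example}

The general proof has the same two factors: $v(h)$ must move $W_\xi$ to $W_{\xi'}$, and then the perturbation must hit the right point of a $Q$-orbit.

\begin{proof}[Proof of Proposition~\ref{prop:beta}]
Let $v\in\mathcal V_\ell$, $\xi\ne0$, $\beta=\beta_n(\ell)$, $\gamma=\gamma_n(\ell)$. If $\xi'=0$ the probability is $0$, so let $\xi'\ne0$ and $W=|W_{\xi'}|\ge2$. By \eqref{eq:rho}, the probability of $v(h)\xi=\xi'$ equals that of $\rho_v(h,t)z=\xi'$, where $z=v(h)\xi$ and $h\in G^k$, $t\in Q^k$ are uniform.

Fix $h$. If equality holds for some $t$, then $W_{\xi'}=W_z=v(h)W_\xi$ by \eqref{eq:W}, and so $I_{\xi'}=I_z$. The set $\{g\in Q:gz=\xi'\}$ is then a coset of $\operatorname{Stab}_Q(z)$, so by \eqref{eq:delta} equality forces $\delta_v(h)(\bar t)$ into a fixed coset of $I_{\xi'}$. Since $\delta_v(h)(\bar t)$ is uniform in $V=\operatorname{Im}\delta_v(h)$, this has probability at most $|V:V\cap I_{\xi'}|^{-1}$. The space $V/(V\cap I_{\xi'})$ embeds in $A/I_{\xi'}$, so restriction maps $W_{\xi'}=(A/I_{\xi'})^*$ onto $(V/(V\cap I_{\xi'}))^*$, with kernel $Z_h=\{\chi\in W_{\xi'}:\chi\delta_v(h)=0\}$.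 Thus $|V:V\cap I_{\xi'}|=W/|Z_h|$, and
\begin{equation}\label{eq:betabound}
\mathbb P_h(v(h)\xi=\xi')\le\mathbb E_h\bigl[\mathbf 1_{v(h)W_\xi=W_{\xi'}}\,|Z_h|/W\bigr].
\end{equation}
If $W\ge T$, drop the indicator. By Lemma~\ref{lem:basic}(a), $\mathbb E|Z_h|\le1+W\gamma$, so \eqref{eq:betabound} is at most $\frac1T+\gamma$. If $W<T$, split according to whether $Z_h\ne0$, an event of probability at most $W\gamma$. Fix $0\ne\chi\in W_\xi$. The event $v(h)W_\xi=W_{\xi'}$ implies that $v(h)\chi$ is one of the $W-1$ nonzero elements of $W_{\xi'}$, which has probability at most $(W-1)\beta$. So \eqref{eq:betabound} is at most $W\gamma+\frac{W-1}W\beta\le T\gamma+(1-\frac1T)\beta$.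
\end{proof}

\section{Several words: elimination and abelian layers}\label{sec:A}

This section and the next prove Proposition~\ref{prop:gamma}. We begin with three tools. Write $[L]=\{1,\dots,L\}$, and for group elements $t_1,\dots,t_L$ and $\omega\subseteq[L]$ let $t_\omega=\prod_{e\in\omega}t_e$, in increasing order of $e$. The elimination in Section~\ref{sec:T} needs the equation at all vertices $t_\omega t$ of a cube. A set of positive density contains a positive proportion of all cubes.

\begin{lemma}[Cubes]\label{lem:cube}
Let $N$ be a subset of density $\mu$ of a finite group $U$, and let $t,t_1,\dots,t_L\in U$ be uniform. Then $\mathbb P(t_\omega t\in N\text{ for all }\omega\subseteq[L])\ge\mu^{2^L}$.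
\end{lemma}

\begin{proof}
Put $N_0=N$ and $N_j=N_{j-1}\cap t_j^{-1}N_{j-1}$. By induction, $t\in N_j$ if and only if $t_\omega t\in N$ for all $\omega\subseteq[j]$. Given $t_1,\dots,t_{j-1}$, the elements $t$ and $t_jt$ are independent and uniform, so the expectation of $\mu(N_j)$ over $t_j$ is $\mu(N_{j-1})^2$. By Jensen's inequality $\mathbb E\mu(N_j)\ge(\mathbb E\mu(N_{j-1}))^2$, and the claim follows by induction.
\end{proof}

\begin{lemma}[Elimination]\label{lem:elim}
Let $U$ be a finite group, $E\le GL(M)$ an abelian subgroup, $\Gamma_1,\dots,\Gamma_s\colon U\to E$ homomorphisms, and $X_1,\dots,X_s\colon U\to M$ maps with $X_q(t't)=\Gamma_q(t')X_q(t)$. Let $\xi\in M$, $c_0,\dots,c_s\in F^\times$, and let $\mu$ be the density of $N=\{t\in U:c_0\xi+\sum_{q}c_qX_q(t)=0\}$. Then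
\[
\mathbb P_{t_1,\dots,t_s\in U}\Bigl(\prod_{e=1}^s\bigl(1-\Gamma_e(t_e)^{-1}\bigr)\xi=0\Bigr)\ge\mu^{2^s}.
\]
\end{lemma}

\begin{proof}
Put $\Gamma_0=1$ and $X_0=\xi$. Suppose that $t_\omega t\in N$ for all $\omega\subseteq[s]$. Then $\sum_{q=0}^sc_q\prod_{e\in\omega}\Gamma_q(t_e)X_q(t)=0$. Multiply by $(-1)^{|\omega|}\prod_{e\in\omega}\Gamma_e(t_e)^{-1}$ and sum over $\omega$. Since $E$ is abelian, the sum factors:
\[
0=\sum_{q=0}^sc_q\prod_{e=1}^s\bigl(1-\Gamma_e(t_e)^{-1}\Gamma_q(t_e)\bigr)X_q(t)=c_0\prod_{e=1}^s\bigl(1-\Gamma_e(t_e)^{-1}\bigr)\xi,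
\]
because for $q\ge1$ the factor with $e=q$ vanishes. Apply Lemma~\ref{lem:cube}.
\end{proof}

The third tool is needed for type (E). A combination of a bounded number of distinct characters of $\mathbb F_r^N$ can vanish often when $r$ is small: $1-\psi$ vanishes with probability $1/r$ for $\psi\neq1$. For large $r$ it vanishes rarely, uniformly in the field $F$, the dimension and the coefficients.

\begin{lemma}[Sparse sums]\label{lem:sparse}
There are numbers $\eta(m,r)$ with $\eta(m,r)\to0$ as $r\to\infty$ for fixed $m$, such that the following holds. If $\operatorname{char}F\ne r$, $1\le m'\le m$, $\psi_1,\dots,\psi_{m'}\colon\mathbb F_r^N\to\mu_r\subset F^\times$ are distinct characters and $c_i\in F^\times$, then $\mathbb P_g(\sum_ic_i\psi_i(g)=0)\le\eta(m,r)$.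
\end{lemma}

\begin{proof}
If $m'=1$ the probability is $0$, so let $m'\ge2$. Write $\psi_i=\zeta^{f_i}$ with distinct linear forms $f_i$. We restrict to a random line: for uniform $g,y\in\mathbb F_r^N$ and $u\in\mathbb F_r$, the point $g+uy$ is uniform. The values $f_i(y)$ are distinct except with probability at most $\binom{m'}2/r\le m^2/2r$. Fix $g$ and a $y$ with distinct values. Dividing by $\zeta^{uf_1(y)}$, we must bound the number of $u$ with $\sum_ic_i'\zeta^{un_i}=0$, where $c_i'=c_i\psi_i(g)\ne0$, the $n_i=f_i(y)-f_1(y)$ are distinct modulo $r$, and $n_1=0$.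

This is a polynomial in $\zeta^u$ whose degree may be close to $r$; a rescaling of $u$ makes all exponents small. Let $H=\lfloor(r-1)^{1/(m'-1)}\rfloor\ge1$ and cut $[0,1)^{m'-1}$ into $H^{m'-1}<r$ half-open cubes of side $1/H$. Two of the $r$ points $(jn_i/r\bmod1)_{2\le i\le m'}$, $0\le j<r$, lie in the same cube. Their difference gives $1\le j\le r-1$ and integers $\nu_i\equiv jn_i\pmod r$ with $|\nu_i|\le r/H$; put $\nu_1=0$. The $\nu_i$ are distinct. Substituting $u=ju'$ and $z=\zeta^{u'}$ turns the sum into the nonzero Laurent polynomial $\sum_ic_i'z^{\nu_i}$, with exponents in $[-r/H,r/H]$, which has at most $2r/H$ zeros in $F^\times$. So $\eta(m,r)=m^2/2r+2/\lfloor(r-1)^{1/(m-1)}\rfloor$ works for $m\ge2$, and $\eta(1,r)=0$.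
\end{proof}

\subsection*{Data for Proposition~\ref{prop:gamma}}
In the Setting, let $a=c_0+\sum_{q=1}^sc_qv_q\in\mathcal A_\ell(F)$, $\xi\ne0$, and
\[
p=\mathbb P_h(a(h)\xi=0),\qquad\beta=\beta_n(\ell-1),\qquad\gamma=\gamma_n(\ell-1).
\]
If $s=0$ then $p=0$, so let $1\le s\le\ell-1$. We show that $p\le\varepsilon$ if $\beta$ and $\gamma$ are \emph{small}, by which we mean smaller than a positive constant depending only on $\varepsilon,\ell,k,s$. The minimum of these constants over $s\le\ell-1$ and over the finitely many places where smallness is used gives $\tau$. Since $v_q\in\mathcal V_{\ell-1}$, Lemma~\ref{lem:basic} applies to the $v_q$ with these $\beta,\gamma$. Write $\delta_q=\delta_{v_q}(h)$ and $\rho_q=\rho_{v_q}$, and put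
\[
N_h=\{t\in Q^k:a(th)\xi=0\},\qquad\text{so that}\qquad p=\mathbb E_h\,\mu(N_h).
\]
Let $L=s^2$ and $\varrho=1-2^{-s}$, and choose $r_0$ such that for all primes $r\ge r_0$
\begin{equation}\label{eq:r0}
\frac sr\le\tfrac12\varepsilon^{2^s},\qquad\eta(2^L,r)\le\tfrac12\varepsilon^{2^L}.
\end{equation}
The number $\varrho$ has the following meaning: if $s$ independent events have probability at most $1/r\le\frac12$ each, then at least one of them occurs with probability at most $\varrho$.

\subsection*{Type (A)}
Here $R=A$ and we use \eqref{eq:eigen}. Let $S=\{\chi\in A^*:\xi_\chi\ne0\}$; it is nonempty and $0\notin S$. For fixed $h$ apply Lemma~\ref{lem:elim} with $U=Q^k$, $E=A$, $\Gamma_q(t)=\delta_q(\bar t)$ and $X_q(t)=v_q(th)\xi$; the relation $X_q(t't)=\Gamma_q(t')X_q(t)$ follows from \eqref{eq:rho} and \eqref{eq:delta}. On $M_\chi$ the operator $\prod_e(1-\Gamma_e(t_e)^{-1})$ is the scalar $\prod_e(1-\zeta^{-\chi\delta_e(\bar t_e)})$. Averaging over $h$ with Jensen's inequality, we obtain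
\begin{equation}\label{eq:typeA}
p^{2^s}\le\mathbb P_{h,t_1,\dots,t_s}\bigl(\text{for each }\chi\in S\text{ there is }e\text{ with }\chi\delta_e(\bar t_e)=0\bigr).
\end{equation}
Choose $d$ with $\varrho^d\le\frac12\varepsilon^{2^s}$. There are three cases.

\emph{Case $r\ge r_0$.} One character $\chi\in S$ suffices. For each $e$, either $\chi\delta_e=0$, which has probability at most $\gamma$, or $\chi\delta_e(\bar t_e)$ is uniform in $\mathbb F_r$. So $p^{2^s}\le s(\gamma+1/r)\le s\gamma+\frac12\varepsilon^{2^s}$, and $p\le\varepsilon$ if $\gamma$ is small.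

\emph{Case $r<r_0$ and $S$ contains linearly independent $\chi_1,\dots,\chi_d$.} Let $W$ be their span. By Lemma~\ref{lem:basic}(c), except with probability $sr_0^d\gamma$ the tuple $h$ is $W$-generic for all $v_e$, and then, given $h$, the $ds$ values $\chi_i\delta_e(\bar t_e)$ are independent and uniform in $\mathbb F_r$. So \eqref{eq:typeA} gives $p^{2^s}\le sr_0^d\gamma+\varrho^d$, and $p\le\varepsilon$ if $\gamma$ is small.

\emph{Case $r<r_0$ and $S$ spans a space of dimension less than $d$.} Then $|S|\le r_0^d$, and we argue directly. Fix $\chi\in S$. By \eqref{eq:eigen}, the $\chi$-component of $a(h)\xi$ is $c_0\xi_\chi+\sum_{q\ge1}c_qv_q(h)\xi_{v_q(h)^{-1}\chi}$. If it vanishes, then $v_q(h)^{-1}\chi\in S$ for some $q\ge1$. Since $v_q^{-1}\in\mathcal V_{\ell-1}$, $\chi\ne0$ and $(G,A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_n$, we get $p\le sr_0^d\beta$, and $p\le\varepsilon$ if $\beta$ is small.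

\section{Several words: layers of type (E)}\label{sec:E}

We keep the data of Section~\ref{sec:A} and assume type (E). Since $A=R/Z(R)$ is abelian, commutators in $R$ are central, hence scalars, and the commutator map is multiplicative in each argument. As $g^r\in\Phi(R)=Z(R)$, we have $[g,g']^r=[g^r,g']=1$. Hence
\[
gg'=\kappa(\bar g,\bar g')\,g'g,\qquad\kappa=\zeta^{\langle\cdot,\cdot\rangle}\colon A\times A\to\mu_r,
\]
for an alternating bilinear form $\langle\cdot,\cdot\rangle$ on $A$. It is nondegenerate, because an element commuting with all of $R$ lies in $Z(R)=\Phi(R)$. Two elements of $R$ over the same element of $A$ differ by a scalar. The preimage in $R$ of a subspace $A_0\le A$ is abelian if and only if $A_0$ is \emph{isotropic}, that is, the form vanishes on it. We fix a map $\sigma\colon A\to R$ with $\sigma(b)$ lying over $b$.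

\subsection*{Elimination with undetermined coefficients}
Lemma~\ref{lem:elim} does not apply: the operator $\rho_q(th,t')$ lies over $\delta_q(\bar t')$, but it depends on $t$ through a scalar, and these operators do not commute. The signs $(-1)^{|\omega|}$ no longer cancel the term $X_q$. We replace them by unknown coefficients $\alpha_\omega$ and use $s$ directions of the cube for each $q$ instead of one, so that the unknowns outnumber the cancellation conditions. Partition $[L]$ into blocks $E_1,\dots,E_s$ of size $s$, and let $q(e)$ be the index with $e\in E_{q(e)}$. For $h\in G^k$ and $t_1,\dots,t_L\in Q^k$ put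
\[
b_e=\delta_{q(e)}(\bar t_e),\qquad b_\omega=\sum_{e\in\omega}b_e,\qquad B_\omega=\sigma(-b_\omega)\in R\qquad(\omega\subseteq[L]).
\]

\begin{lemma}\label{lem:alpha}
For all $h\in G^k$ and $t,t_1,\dots,t_L\in Q^k$ there is a nonzero vector $(\alpha_\omega)_{\omega\subseteq[L]}$ over $F$, depending on $(h,t,t_1,\dots,t_L)$ but on no vector of $M$, such that for every $z\in M$: if $a(t_\omega th)z=0$ for all $\omega$, then $\sum_\omega\alpha_\omega B_\omega z=0$. Consequently, for every $z\in M$,
\[
\mathbb P_h(a(h)z=0)^{2^L}\le\mathbb P_{h,t,t_1,\dots,t_L}\Bigl(\sum_\omega\alpha_\omega B_\omega z=0\Bigr).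
\]
\end{lemma}

\begin{proof}
By \eqref{eq:rho}, $v_q(t_\omega th)=\rho_q(th,t_\omega)v_q(th)$, and by \eqref{eq:delta} the element $\rho_q(th,t_\omega)$ lies over $\sum_{e\in\omega}\delta_q(\bar t_e)$. So $B_\omega\rho_q(th,t_\omega)$, viewed in $R$, lies over $\sum_{e\in\omega}(\delta_q-\delta_{q(e)})(\bar t_e)$. The terms with $e\in E_q$ vanish, so this element of $A$ depends only on $q$ and $\omega'=\omega\setminus E_q$; call it $u_{q,\omega'}$. Thus $B_\omega\rho_q(th,t_\omega)=z_{q,\omega}\,\sigma(u_{q,\omega\setminus E_q})$ with scalars $z_{q,\omega}\in F^\times$, and for any coefficients $\alpha_\omega$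
\[
\sum_\omega\alpha_\omega B_\omega\,a(t_\omega th)=c_0\sum_\omega\alpha_\omega B_\omega+\sum_{q=1}^sc_q\sum_{\omega'\subseteq[L]\setminus E_q}\Bigl(\sum_{\omega:\ \omega\setminus E_q=\omega'}\alpha_\omega z_{q,\omega}\Bigr)\sigma(u_{q,\omega'})\,v_q(th)
\]
as operators on $M$. Setting all brackets equal to zero gives $s2^{L-s}<2^L$ homogeneous linear equations in $2^L$ unknowns; fix a nonzero solution. This proves the first claim. The second follows from Lemma~\ref{lem:cube}, applied to $\{t\in Q^k:a(th)z=0\}$ for fixed $h$, and Jensen's inequality.
\end{proof}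

We have no control over the $\alpha_\omega$, so we must show that $\sum_\omega\alpha_\omega B_\omega\xi=0$ is unlikely for reasons that do not depend on them.

\subsection*{Large primes}
Let $r\ge r_0$. For $g\in Q$, the equation $a(h)gz=0$ is equivalent to $a(g^{-1}hg)z=0$, and $h\mapsto g^{-1}hg$ is a bijection of $G^k$. So $\mathbb P_h(a(h)g\xi=0)=p$. Apply Lemma~\ref{lem:alpha} to $z=g\xi$ and average over $g$:
\[
p^{2^L}\le\mathbb P\Bigl(\sum_\omega\alpha_\omega B_\omega g\xi=0\Bigr),
\]
with $g\in Q$ uniform and independent of $(h,t,t_1,\dots,t_L)$, hence of the $\alpha_\omega$ and $B_\omega$. This is where we use that the $\alpha_\omega$ do not depend on the vector.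

Let $\omega\ne\omega'$ and let $e$ lie in exactly one of them. Given $h$ and all $t_{e'}$ with $e'\ne e$, the equation $b_\omega=b_{\omega'}$ prescribes the value of $b_e$, which is uniform in $\operatorname{Im}\delta_{q(e)}$. By Lemma~\ref{lem:basic}(b), the $b_\omega$ are distinct except with probability $4^L(\gamma+\beta)$. Fix $(h,t,t_1,\dots,t_L)$ with distinct $b_\omega$. Then
\[
\sum_\omega\alpha_\omega B_\omega g\xi=g\sum_\omega\kappa(-b_\omega,\bar g)\,\alpha_\omega B_\omega\xi,
\]
and the characters $\kappa(-b_\omega,\cdot)$ of $A$ are distinct by nondegeneracy. Some vector $\alpha_\omega B_\omega\xi$ is nonzero. Apply a linear functional on $M$ that does not vanish on it, and apply Lemma~\ref{lem:sparse} to the terms whose coefficient is then nonzero. The sum vanishes with probability at most $\eta(2^L,r)$ over $\bar g\in A$. By \eqref{eq:r0}, $p^{2^L}\le4^L(\gamma+\beta)+\frac12\varepsilon^{2^L}$, and $p\le\varepsilon$ if $\beta,\gamma$ are small.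

\subsection*{Small primes}
Let $r<r_0$, and suppose $p\ge\varepsilon$; we derive a contradiction when $\beta,\gamma$ are small. The plan has two steps. First we restrict the perturbations $t$ to a large subgroup on which all operators commute. There Lemma~\ref{lem:elim} applies and shows that $\xi$ involves only a small proportion of the characters of some abelian subgroup of $R$. Then we use that the operators $B_\omega$ shift these characters at random, so the vectors $B_\omega\xi$ rarely overlap enough to cancel.

Choose, in this order, $J$ with $4^L\varrho^J\le\frac12\varepsilon^{2^L}$; $d_0=Js$; $d$ with $2^{d_0-d}<(\varepsilon/2)^{2^sJ}$, so that $d>d_0$; $c=k\ell^2$; and $D=s+d(1+c^2)+2c^2$. The commuting subgroup comes from linear algebra. Recall the Chevalley--Warning theorem: if polynomials over $\mathbb F_r$ in $N$ variables have degrees adding up to less than $N$, the number of their common zeros in $\mathbb F_r^N$ is divisible by $r$. In particular, $j$ quadratic forms in more than $2j$ variables have a nonzero common zero.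

\begin{lemma}\label{lem:Y}
Let $V$ be a finite-dimensional $\mathbb F_r$-space, $\Psi$ a set of at most $c$ linear maps $V\to A$, and $\delta_1,\dots,\delta_s\colon V\to A$ linear maps of rank at least $D$. There is a subspace $Y\le V$ of dimension $d$ such that \textup{(i)} $\langle\phi y,\phi'y'\rangle=0$ for all $\phi,\phi'\in\Psi$ and $y,y'\in Y$, and \textup{(ii)} every $\delta_q$ is injective on $Y$.
\end{lemma}

\begin{proof}
First we find $Y_1\le V$ of dimension $D-s$ on which all $\delta_q$ are injective. Let $Y'$ have this property and dimension $j<D-s$. The subspace $\ker\delta_q+Y'$ has density at most $r^{j-D}\le2^{-s-1}$ in $V$, and $s2^{-s-1}<1$, so some $y$ lies outside all of them. If $y'+uy\in\ker\delta_q$ with $y'\in Y'$ and $u\in\mathbb F_r$, then $u=0$ and $y'=0$. So $Y'+\mathbb F_ry$ has the property and dimension $j+1$.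

Now choose independent $y^{(1)},\dots,y^{(d)}\in Y_1$ one at a time. Given $y^{(1)},\dots,y^{(j)}$ with $j<d$, we look for a nonzero $y$ in a complement of their span in $Y_1$ that satisfies the at most $jc^2$ linear equations $\langle\phi y,\phi'y^{(j')}\rangle=0$ and the at most $c^2$ quadratic equations $\langle\phi y,\phi'y\rangle=0$. The linear equations leave a space of dimension at least $D-s-j(1+c^2)>2c^2$, and Chevalley--Warning provides $y^{(j+1)}$. Then $\langle\phi y^{(j)},\phi'y^{(j')}\rangle=0$ for $j>j'$ by the linear equations, for $j=j'$ by the quadratic ones, and for $j<j'$ by antisymmetry. So the span $Y$ satisfies (i), and (ii) holds because $Y\le Y_1$.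
\end{proof}

Let $\theta\colon Z(R)\to F^\times$ be the character by which $Z(R)$ acts. For an isotropic $A_0\le A$ with preimage $\tilde A_0\le R$, let $\Lambda$ be the set of characters of the abelian $r$-group $\tilde A_0$ that extend $\theta$. By (F5), $M=\bigoplus_{\lambda\in\Lambda}M_\lambda$, so $\Lambda\ne\emptyset$. The quotient of two members of $\Lambda$ factors through $A_0$, so $\operatorname{Hom}(A_0,\mu_r)$ acts on $\Lambda$ simply transitively by multiplication. For $b\in\tilde A_0$, $g\in R$ and $z\in M_\lambda$ we have $bgz=\kappa(\bar b,\bar g)\lambda(b)gz$, that is,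
\begin{equation}\label{eq:shift}
gM_\lambda=M_{\lambda\cdot\kappa(\cdot,\bar g)|_{A_0}} .
\end{equation}

\begin{lemma}\label{lem:support}
If $p\ge\varepsilon$, $r<r_0$ and $\beta,\gamma$ are small, there is an isotropic $A_0\le A$ of dimension $d_0$ such that $S=\{\lambda\in\Lambda:\xi_\lambda\ne0\}$ satisfies $|S|\le\varrho^J|\Lambda|$.
\end{lemma}

\begin{proof}
\emph{A good tuple $h$.} From $\varepsilon\le\mathbb E_h\mu(N_h)\le\frac\varepsilon2+\mathbb P_h(\mu(N_h)\ge\frac\varepsilon2)$ we get $\mathbb P_h(\mu(N_h)\ge\frac\varepsilon2)\ge\frac\varepsilon2$. If $\delta_q$ has rank less than $D$, then $|\operatorname{Im}\delta_q|^{-1}>r^{-D}$. By Markov's inequality and Lemma~\ref{lem:basic}(b), this happens for some $q$ with probability at most $sr_0^D(\gamma+\beta)$, which is less than $\frac\varepsilon2$ if $\beta,\gamma$ are small. Fix $h$ with $\mu(N_h)\ge\frac\varepsilon2$ and all $\delta_q$ of rank at least $D$.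

\emph{A commuting family of perturbations.} Let $\Pi$ be the set of all prefixes of $v_1,\dots,v_s$, including $1$ and the full words; $|\Pi|\le s\ell\le\ell^2$. Apply Lemma~\ref{lem:Y} to $V=A^k$ and the at most $c$ maps $y\mapsto\pi(h)y_i$ with $\pi\in\Pi$, $i\le k$. Let $A_Y\le A$ be the span of all $\pi(h)y_i$ with $y\in Y$. It is isotropic by (i), so its preimage $E\le R$ is abelian. Let $U=\{t\in Q^k:\bar t\in Y\}$, a subgroup of $Q^k$. For uniform $t\in U$ and $t_0\in Q^k$ the product $tt_0$ is uniform in $Q^k$, so there is $t_0$ such that $\{t\in U:tt_0\in N_h\}$ has density at least $\frac\varepsilon2$ in $U$. With $h_0=t_0h$ this set is $N'=\{t\in U:a(th_0)\xi=0\}$.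

We compute with images in $R$. Let $\pi\in\Pi$ and $t,t'\in U$. The element ${}^{\pi(h_0)}t_i$ lies over $\pi(h_0)\bar t_i=\pi(h)\bar t_i\in A_Y$, so it is in $E$. Since $\Pi$ is closed under prefixes, \eqref{eq:rho} gives $\pi(th_0)=\rho_\pi(h_0,t)\pi(h_0)$ with $\rho_\pi(h_0,t)\in E$. As $E$ is abelian, ${}^{\pi(th_0)}t'_i={}^{\pi(h_0)}t'_i$. Therefore $\rho_q(th_0,t')=\rho_q(h_0,t')=:\Gamma_q(t')\in E$. The map $\Gamma_q\colon U\to E$ is a product of homomorphisms $t'\mapsto{}^{\pi(h_0)}(t_i')^{\pm1}$ into the abelian group $E$, so it is a homomorphism, and $\Gamma_q(t')$ lies over $\delta_q(\bar t')$ by \eqref{eq:delta}. With $X_q(t)=v_q(th_0)\xi$ we have $X_q(t't)=\Gamma_q(t')X_q(t)$, and Lemma~\ref{lem:elim} applies to $N'$.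

\emph{The subspace $A_0$.} Take $J$ independent tuples $(t^{(i)}_e)_{e\le s}$ in $U$, $i\le J$, and put $g^{(i)}_e=\Gamma_e(t^{(i)}_e)\in E$ and $b^{(i)}_e=\delta_e(\bar t^{(i)}_e)$. By Lemma~\ref{lem:elim} and independence,
\begin{equation}\label{eq:prod}
\prod_{e=1}^s\bigl(1-(g^{(i)}_e)^{-1}\bigr)\xi=0\qquad\text{for all }i\le J
\end{equation}
holds with probability at least $(\varepsilon/2)^{2^sJ}$. The $d_0$ vectors $b^{(i)}_e$ are independent random variables, each uniform in a space $\delta_e(Y)$, of dimension $d$ by (ii). The $j$-th of them lies in the span of the earlier ones with probability at most $r^{j-1-d}$, so they are linearly dependent with probability at most $\sum_{j\le d_0}r^{j-1-d}\le r^{d_0-d}\le2^{d_0-d}$. By the choice of $d$, we can fix tuples for which \eqref{eq:prod} holds and the $b^{(i)}_e$ are linearly independent. Let $A_0$ be their span. Its preimage $\tilde A_0$ is generated by $Z(R)$ and the $g^{(i)}_e$, so $\tilde A_0\le E$ and $A_0$ is isotropic.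

\emph{Counting.} If $\lambda\in S$, the $\lambda$-component of \eqref{eq:prod} shows that for each $i$ there is $e$ with $\lambda(g^{(i)}_e)=1$. A uniform $\lambda\in\Lambda$ has the form $\lambda_0\psi$ with $\lambda_0$ fixed and $\psi\in\operatorname{Hom}(A_0,\mu_r)$ uniform. Since the $b^{(i)}_e$ form a basis of $A_0$, the values $\lambda(g^{(i)}_e)=\lambda_0(g^{(i)}_e)\psi(b^{(i)}_e)$ are independent, and each equals $1$ with probability at most $1/r$. So $|S|/|\Lambda|\le\varrho^J$.
\end{proof}

Now fix $A_0$, $\Lambda$, $S$ from Lemma~\ref{lem:support}, forget the choices made in its proof, and apply Lemma~\ref{lem:alpha} to $z=\xi$ with fresh random $h,t,t_1,\dots,t_L$. By nondegeneracy, $W=\{\langle b,\cdot\rangle:b\in A_0\}\le A^*$ has order $r^{d_0}$. By Lemma~\ref{lem:basic}(c), except with probability $sr_0^{d_0}\gamma$ the tuple $h$ is $W$-generic for all $v_q$. Given such an $h$, the characters $\kappa(\cdot,b_e)|_{A_0}$, $e\in[L]$, are independent and uniform in $\operatorname{Hom}(A_0,\mu_r)$: independent because the $t_e$ are, and uniform because their values on a basis of $A_0$ are.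

Let $\tau_\omega=\kappa(\cdot,-b_\omega)|_{A_0}$, the shift effected by $B_\omega$ in \eqref{eq:shift}, and fix $\lambda\in S$. Suppose $\sum_\omega\alpha_\omega B_\omega\xi=0$ and $\alpha_{\omega_0}\ne0$. The component in $M_{\lambda\tau_{\omega_0}}$ is $\sum_\omega\alpha_\omega B_\omega\,\xi_{\lambda\tau_{\omega_0}\tau_\omega^{-1}}$. Its term with $\omega=\omega_0$ is $\alpha_{\omega_0}B_{\omega_0}\xi_\lambda\ne0$, so $\lambda\tau_{\omega_0}\tau_\omega^{-1}\in S$ for some $\omega\ne\omega_0$. For a fixed pair $\omega\ne\omega_0$, the character $\tau_{\omega_0}\tau_\omega^{-1}$ is the product of the $\kappa(\cdot,b_e)^{\pm1}|_{A_0}$ over the $e$ in exactly one of $\omega,\omega_0$. This set of $e$ is nonempty, so the product is uniform, and $\lambda\tau_{\omega_0}\tau_\omega^{-1}$ is uniform in $\Lambda$. The union bound over all pairs, which removes the dependence on $\alpha$, gives conditional probability at most $4^L|S|/|\Lambda|\le4^L\varrho^J$. Therefore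
\[
\varepsilon^{2^L}\le p^{2^L}\le sr_0^{d_0}\gamma+\tfrac12\varepsilon^{2^L},
\]
which is false if $\gamma$ is small. All constants depend only on $\varepsilon,\ell,k,s$. This completes the proof of Proposition~\ref{prop:gamma} and of Theorem~\ref{thm:decay}.

\section{Towers in solvable groups}\label{sec:towers}

It remains to find members of $\mathcal T_n$ inside a solvable group of large Fitting height. We do this in three steps: a long chain of subgroups of prime power order, each acting nontrivially on the previous one; a shorter tower in which the Frattini subgroups of the acting groups are central; and the decomposition of modules into types (A) and (E).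

\subsection*{Chains}
A \emph{chain of length $N$} consists of subgroups $P_1,\dots,P_N$ of a finite group such that $P_i\ne1$ is a $p_i$-group, $p_i\ne p_{i+1}$, $P_j$ normalizes $P_i$ for $j>i$, and $[P_i,P_{i+1}]=P_i$ for $i<N$. A segment $P_i,\dots,P_j$ of a chain is a chain. In $S_4$, the Klein four-group, a subgroup of order $3$ and a transposition normalizing it form a chain of length $3$. The commutator condition has this consequence:
\begin{equation}\label{eq:up}
\text{if }\langle P_j,P_{j+1}\rangle\text{ acts on a group and }P_j\text{ acts nontrivially, then so does }P_{j+1}.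
\end{equation}
Otherwise the kernel of the action would be a normal subgroup containing $P_{j+1}$, hence $[P_j,P_{j+1}]=P_j$.

\begin{lemma}\label{lem:chain}
A finite solvable group $X$ of Fitting height $H\ge1$ contains a chain of length at least $H/2$.
\end{lemma}

\begin{proof}
\emph{A good prime.} Let $V\ne1$ be finite and solvable, and $C=\bigcap_pC_V(O_p(V))=C_V(\operatorname{Fit}(V))$. By (F1), $C$ is nilpotent, so $\operatorname{ht}(V/C)\ge\operatorname{ht}(V)-1$, and $V/C$ embeds in $\prod_pV/C_V(O_p(V))$. So there is a prime $p$ with $\operatorname{ht}(V/C_V(O_p(V)))\ge\operatorname{ht}(V)-1$. We may take $O_p(V)\ne1$: this is automatic if $\operatorname{ht}(V)\ge2$, and if $\operatorname{ht}(V)=1$ any $p$ with $O_p(V)\ne1$ will do. Call such a $p$ good for $V$.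

\emph{Sections.} We construct normal subgroups $L_i<K_i$ of $X$ with $K_i/L_i$ a $p_i$-group. Let $L_1=1$. Given $L_i\ne X$, let $p_i$ be good for $X/L_i$, and put
\[
K_i/L_i=O_{p_i}(X/L_i),\qquad C_i=C_X(K_i/L_i)\ge L_i,\qquad L_{i+1}/C_i=O_{p_i}(X/C_i).
\]
Then $K_i\le L_{i+1}$, because $K_iC_i/C_i$ is a quotient of $K_i/L_i$ and hence a normal $p_i$-subgroup of $X/C_i$. So the process stops at some $N$ with $L_{N+1}=X$, and $\operatorname{ht}(X/C_N)\le1$. For $i<N$ we have $O_{p_i}(X/L_{i+1})=1$, so $p_{i+1}\ne p_i$, and
\[
\operatorname{ht}(X/C_{i+1})\ge\operatorname{ht}(X/L_{i+1})-1\ge\operatorname{ht}(X/C_i)-2 .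
\]
As $\operatorname{ht}(X/C_1)\ge H-1$, we get $1\ge H-1-2(N-1)$, that is, $N\ge H/2$.

\emph{Lifting to subgroups.} Put $H_0=X$ and $K_0=1$. For $i=1,\dots,N$ let $T_i$ be a Sylow $p_i$-subgroup of $K_i\cap H_{i-1}$ and $H_i=N_{H_{i-1}}(T_i)$. The Frattini argument gives $H_{i-1}=H_i(K_i\cap H_{i-1})$. By induction $H_iK_i=X$, since $H_iK_i=H_{i-1}K_i\supseteq H_{i-1}K_{i-1}$. From $K_{i-1}\le L_i$ we get $H_{i-1}L_i=X$, and the modular law gives $(K_i\cap H_{i-1})L_i=K_i$. So $K_i\cap H_{i-1}$ maps onto the $p_i$-group $\bar T_i:=K_i/L_i\ne1$, and so does its Sylow subgroup $T_i$. For $j>i$, $T_j\le H_{j-1}\le H_i$ normalizes $T_i$.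

An element of $T_{i+1}$ acts trivially on $\bar T_i$ if and only if it has trivial image in $\bar T_{i+1}$. Indeed, $T_{i+1}\cap C_i\le T_{i+1}\cap L_{i+1}$. Conversely, $T_{i+1}\cap L_{i+1}$ is a $p_{i+1}$-group, and it acts on $\bar T_i$ through the $p_i$-group $L_{i+1}/C_i$, so trivially.

\emph{The commutator condition.} Put $P_N=T_N$ and $P_i=[T_i,P_{i+1}]\le T_i$ for $i<N$. We use downward induction on $i$, with the additional claim that $P_i$ has nontrivial image in $\bar T_i$. For $j>i+1$, $P_j$ normalizes $T_i$ and $P_{i+1}$, hence $P_i$; and $P_{i+1}$ normalizes $[T_i,P_{i+1}]$. By (F3), $[P_i,P_{i+1}]=P_i$. The image of $P_i$ in $\bar T_i$ is $[\bar T_i,P_{i+1}]$, which is nontrivial because $P_{i+1}$ has nontrivial image in $\bar T_{i+1}$.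
\end{proof}

\subsection*{Towers}
For types (A) and (E) we need the Frattini subgroup of each acting group to act by scalars on suitable submodules, and for this it should be central in everything above it.

\begin{definition}
A \emph{tower of height $u$} consists of subgroups $Q_1,\dots,Q_u$ of a finite group such that
\begin{itemize}
\item[(T1)] $Q_a$ is a $p_a$-group and $p_a\ne p_{a+1}$;
\item[(T2)] $Q_b$ normalizes $Q_a$ for $b>a$;
\end{itemize}
and, with $R_1=Q_1$ and $R_a=Q_a/C_{Q_a}(R_{a-1})$ for $a\ge2$,
\begin{itemize}
\item[(T3)] $R_a\ne1$ for all $a$;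
\item[(T4)] $Q_b$ centralizes $\Phi(R_a)$ for all $b\ge a$;
\item[(T5)] $[R_a,Q_{a+1}]=R_a$ for $a<u$.
\end{itemize}
\end{definition}

Here $Q_b$ acts on $R_a$ for $b\ge a$: by induction it acts on $R_{a-1}$, compatibly with its action on $Q_a$, so it normalizes $C_{Q_a}(R_{a-1})$. The same holds for any subgroup that normalizes all $Q_a$.

\begin{lemma}\label{lem:tower}
A finite group with a chain of length at least $4^u$, $u\ge1$, contains a tower of height $u$.
\end{lemma}

\begin{proof}
We first build $Q_1,Q_2,\dots$ with (T1)--(T4), using up part of the chain at each stage. At stage $\sigma\ge0$ we have $Q_1,\dots,Q_\sigma$ and a chain $P_1,\dots,P_N$ such that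
\begin{enumerate}
\item[(S1)] $Q_1,\dots,Q_\sigma$ satisfy (T1)--(T4);
\item[(S2)] every $P_j$ normalizes $Q_a$ and centralizes $\Phi(R_a)$ for all $a\le\sigma$;
\item[(S3)] if $\sigma\ge1$, the prime of $P_1$ differs from $p_\sigma$, and $P_1$ acts nontrivially on $R_\sigma$.
\end{enumerate}
Stage $0$ is the given chain. Suppose $N\ge4$. The new group $Q_{\sigma+1}$ will be a subgroup of $P_1$ and the new chain a segment of $P_2,\dots,P_N$. Then (T1), (T2), (T4) for the pairs $a\le\sigma$, $b=\sigma+1$, and (S2) for $a\le\sigma$, are inherited. What has to be arranged is: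
\begin{itemize}
\item[($*$)] $R_{\sigma+1}\ne1$; $Q_{\sigma+1}$ and the new chain normalize $Q_{\sigma+1}$ and centralize $\Phi(R_{\sigma+1})$; the first member of the new chain has prime different from $p_1':=$ the prime of $P_1$ and acts nontrivially on $R_{\sigma+1}$.
\end{itemize}

Let bars denote images in $\bar P_1=P_1/C_{P_1}(R_\sigma)$, or $\bar P_1=P_1$ if $\sigma=0$. Then $\bar P_1\ne1$, and $P_2,\dots,P_N$ act on it. Choose $D\le P_1$ minimal subject to being normalized by $P_2,\dots,P_N$ and $[\bar D,P_2]\ne1$; the group $P_1$ qualifies because $[\bar P_1,P_2]=\bar P_1$. The subgroup $[D,P_2]\le D$ is normalized by $P_2,\dots,P_N$, and $[\bar D,P_2,P_2]=[\bar D,P_2]\ne1$ by (F3), so $D=[D,P_2]$ by minimality. The proper subgroup $\Phi(D)$ is normalized by $P_2,\dots,P_N$, so by minimality $P_2$ centralizes $B:=\overline{\Phi(D)}=\Phi(\bar D)$. Now $[B,P_2,\bar D]=1$ and $[\bar D,B,P_2]\le[B,P_2]=1$. The three subgroups lemma gives $[P_2,\bar D,B]=1$, that is, $[\bar D,B]=1$. In particular $B$ is abelian.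

So $D$ and $P_2$ centralize $\Phi(\bar D)$, but the higher $P_j$ need not. Let $m=\lfloor N/2\rfloor\ge2$. Either the lower half of the chain centralizes $B$, and we discard the upper half; or a member of the lower half acts nontrivially on the abelian group $B$, and we replace $\bar D$ by an elementary abelian subgroup of $B$ and discard the members below it.

\emph{Option 1: $P_2,\dots,P_m$ centralize $B$.} Put $Q_{\sigma+1}=D$, so $R_{\sigma+1}=\bar D$ and $\Phi(R_{\sigma+1})=B$, with new chain $P_2,\dots,P_m$. Condition ($*$) holds: $D,P_2,\dots,P_m$ normalize $D$ and centralize $B$, the prime of $P_2$ is not $p_1'$, and $[\bar D,P_2]\ne1$.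

\emph{Option 2: some $P_j$ with $2\le j\le m$ does not centralize $B$.} By \eqref{eq:up}, neither does $P_{j+1}$. The primes of $P_j$ and $P_{j+1}$ differ, so after replacing $j$ by $j+1$ if necessary, the prime of $P_j$ is not $p_1'$ and $j\le m+1\le N$. Let $B_1=[B,P_j]\ne1$. By (F3), $C_{B_1}(P_j)=1$. Let $\Omega\ne1$ be the subgroup of elements of order dividing $p_1'$ in the abelian group $B_1$, and let $Q_{\sigma+1}$ be the set of elements of $D$ with image in $\Omega$, with new chain $P_j,\dots,P_N$. Then $R_{\sigma+1}=\Omega$ is elementary abelian, so $\Phi(R_{\sigma+1})=1$. For $i\ge j$, $P_i$ normalizes $D$ and $P_j$, hence $B$, $B_1$, $\Omega$ and $Q_{\sigma+1}$. Finally $P_j$ fixes no nontrivial element of $\Omega$. So ($*$) holds.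

The new chain has length at least $\min(m-1,N-m)\ge\lfloor N/2\rfloor-1$. If $N\ge4^i$ with $i\ge1$, this is at least $2\cdot4^{i-1}-1\ge4^{i-1}$. So $u$ stages can be performed, and we obtain $Q_1,\dots,Q_u$ with (T1)--(T4).

To get (T5), put $\tilde Q_u=Q_u$ and $\tilde Q_a=[Q_a,\tilde Q_{a+1}]\le Q_a$ for $a<u$. By downward induction on $a$: for $b>a+1$, $\tilde Q_b$ normalizes $Q_a$ and $\tilde Q_{a+1}$, hence $\tilde Q_a$; $\tilde Q_{a+1}$ normalizes $\tilde Q_a$; and $[\tilde Q_a,\tilde Q_{a+1}]=\tilde Q_a$ by (F3). Let $\tilde R_a$ be the image of $\tilde Q_a$ in $R_a$, so $\tilde R_u=R_u$ and $\tilde R_a=[R_a,\tilde Q_{a+1}]$ for $a<u$. Since $R_{a+1}$ acts faithfully on $R_a$, $\tilde R_{a+1}\ne1$ implies $\tilde R_a\ne1$. We must check that the $\tilde R_a$ are the quotients that the definition attaches to the $\tilde Q_a$. For $a=1$, $\tilde R_1=\tilde Q_1$. Let $a\ge2$, and let $y\in\tilde Q_a$ centralize $\tilde R_{a-1}=[R_{a-1},\tilde Q_a]$. Then $[R_{a-1},\langle y\rangle,\langle y\rangle]=1$, so $[R_{a-1},\langle y\rangle]=1$ by (F3). Hence $C_{\tilde Q_a}(\tilde R_{a-1})=\tilde Q_a\cap C_{Q_a}(R_{a-1})$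 is the kernel of $\tilde Q_a\to R_a$, as required. Finally $[\tilde R_a,\tilde Q_{a+1}]=\tilde R_a$, and $\Phi(\tilde R_a)\le\Phi(R_a)$ is centralized by $\tilde Q_b$ for $b\ge a$. So $\tilde Q_1,\dots,\tilde Q_u$ is a tower.
\end{proof}

\subsection*{Towers give members of $\mathcal T_n$}
Let $Q_1,\dots,Q_u$ be a tower with $u\ge2$. By (T2), $G_a=Q_uQ_{u-1}\cdots Q_a$ is a group, $Q_a\trianglelefteq G_a$ and $G_a=G_{a+1}Q_a$. Let $A_a=R_a/\Phi(R_a)$, a nonzero $\mathbb F_{p_a}G_a$-module on which $Q_a$ acts trivially. Decomposing a module replaces $R_{a+1}$ by subquotients, so the statement to be proved by induction concerns all subquotients.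

\begin{lemma}\label{lem:member}
For $1\le a\le u-1$, every nonzero $G_{a+1}$-subquotient $N$ of $A_a^*\otimes\overline{\mathbb F}_{p_a}$ satisfies $(G_{a+1},N)\in\mathcal T_{u-1-a}$.
\end{lemma}

\begin{proof}
For $a=u-1$ the class is $\mathcal T_0$. Let $a\le u-2$ and assume the lemma for $a+1$. Put $r=p_{a+1}\ne p_a$ and $X=Q_{a+2}$, a group of order prime to $r$.

\emph{No fixed vectors.} By (F3), an element of $Q_{a+1}$ acts trivially on $A_a$ if and only if it acts trivially on $R_a$, so $Q_{a+1}$ acts on $A_a$ through $R_{a+1}$. By (T5), $[A_a,Q_{a+1}]=A_a$. A form $\chi\in A_a^*$ fixed by $Q_{a+1}$ vanishes on $[A_a,Q_{a+1}]$, so it is zero. Fixed vectors are the solutions of linear equations over $\mathbb F_{p_a}$, so there are none in $A_a^*\otimes\overline{\mathbb F}_{p_a}$ either. By Maschke's theorem this module has no trivial $Q_{a+1}$-composition factor, and $C_N(Q_{a+1})=0$.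

\emph{Making $\Phi$ scalar.} The image of $\Phi(R_{a+1})$ in $GL(N)$ is an $r$-group that commutes with the action of $G_{a+1}$, by (T4). In particular it is abelian, and its eigenspaces $N_\theta$ are $G_{a+1}$-submodules with direct sum $N$. Fix $N_\theta\ne0$, and let $R_\theta$ be the image of $R_{a+1}$ in $GL(N_\theta)$. By (F2), $\Phi(R_\theta)$ is the image of $\Phi(R_{a+1})$, so it consists of scalars. The center $Z_\theta=Z(R_\theta)\ge\Phi(R_\theta)$ may be larger, and the action of $X$ splits off the excess. By (T5), $[R_\theta,X]=R_\theta$, so by (F3) $X$ fixes no nontrivial element of $A_\theta=R_\theta/\Phi(R_\theta)$. Hence $C_{Z_\theta}(X)=\Phi(R_\theta)$, and (F3) gives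
\[
Z_\theta=\Phi(R_\theta)\times B,\qquad B=[Z_\theta,X].
\]
The group $B$ embeds in $A_\theta$, so it is elementary abelian. It is invariant under $G_{a+1}$: the $Q_b$ with $b\ge a+2$ normalize $X$ and $Z_\theta$, and $Q_{a+1}$ centralizes $Z_\theta$. By (F5), $N_\theta=N'\oplus N''$ with the $G_{a+1}$-submodules $N'=[N_\theta,B]$ and $N''=C_{N_\theta}(B)$.

\emph{The summand $N'$ has type \textup{(A)}.} Let $N'\ne0$. The preimage $Q$ of $B$ in $Q_{a+1}$ is normal in $G_{a+1}$, its image in $GL(N')$ is a quotient $A$ of $B$, and $C_{N'}(Q)=N'\cap N''=0$. Since $B$ is a submodule of $A_\theta$, which is a quotient of $A_{a+1}$, the module $A$ is a subquotient of $A_{a+1}$.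

\emph{The summand $N''$ has type \textup{(E)}.} Let $N''\ne0$, let $R''$ be the image of $R_\theta$ in $GL(N'')$ and $I\ge B$ the kernel. Nontrivial scalars act nontrivially on $N''$, so $I\cap\Phi(R_\theta)=1$. If $z\in R_\theta$ maps into $Z(R'')$, then $[z,R_\theta]\le I\cap\Phi(R_\theta)=1$, so $z\in Z_\theta$. Hence $Z(R'')$ is the image of $Z_\theta=\Phi(R_\theta)B$, which is the image of $\Phi(R_\theta)$, which is $\Phi(R'')$; and it consists of scalars. If $R''$ were abelian, then $R''=\Phi(R'')$, so $R''=1$, contradicting $C_N(Q_{a+1})=0$. So $Q=Q_{a+1}$ gives type (E), and $A=R''/\Phi(R'')$ is a quotient of $A_{a+1}$.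

\emph{The next level.} In both cases $A^*\otimes\overline{\mathbb F}_r$ is a nonzero subquotient of $A_{a+1}^*\otimes\overline{\mathbb F}_r$, so $(G_{a+2},A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_{u-2-a}$ by the inductive hypothesis. Since $Q_{a+1}$ acts trivially on $A_{a+1}$, the groups $G_{a+1}=G_{a+2}Q_{a+1}$ and $G_{a+2}$ have the same image on this module. By Lemma~\ref{lem:image}, $(G_{a+1},A^*\otimes\overline{\mathbb F}_r)\in\mathcal T_{u-2-a}$. All conditions of Definition~\ref{def:T} hold for the decomposition of $N$ into the nonzero $N'$ and $N''$, so $(G_{a+1},N)\in\mathcal T_{u-1-a}$.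
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $w$ be a reduced word of length $\ell\ge1$ in $k$ variables. By Theorem~\ref{thm:decay} there is $n_0$ with $\gamma_{n_0}(\ell)<1$. Put $u=n_0+2$ and $f(w)=2\cdot4^u$. Suppose that a finite solvable group satisfying $w$ has Fitting height at least $f(w)$. By Lemmas~\ref{lem:chain} and~\ref{lem:tower} it contains a tower $Q_1,\dots,Q_u$. Apply \eqref{eq:rho} to $Q_1\trianglelefteq G_1$. For $h\in G_2^k$ and $t\in Q_1^k$ we have $w(th)=w(h)=1$, so $\rho_w(h,t)=1$, and by \eqref{eq:delta} $\delta_w(h)=0$ on $A_1^k$, where $A_1=Q_1/\Phi(Q_1)\ne0$. Let $0\ne\chi\in A_1^*$. Lemma~\ref{lem:fox}, for the group $G_2$ and the module $A_1$, gives $a\in\mathcal A_\ell(\overline{\mathbb F}_{p_1})$ with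
\[
1=\mathbb P_{h\in G_2^k}(\chi\delta_w(h)=0)\le\mathbb P_{h\in G_2^k}(a(h)\chi=0).
\]
By Lemma~\ref{lem:member}, $(G_2,A_1^*\otimes\overline{\mathbb F}_{p_1})\in\mathcal T_{u-2}=\mathcal T_{n_0}$, so the right side is at most $\gamma_{n_0}(\ell)<1$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FLP}
Fumagalli, Leinen and Puglisi, Proc. London Math. Soc. \textbf{125} (2022).

\bibitem{GS}
Rostislav Grigorchuk and Pavel Shumyatsky, \emph{On just-infinite periodic locally soluble groups}, arXiv:1611.08739 (2016).

\bibitem{Jones}
G. A. Jones, \emph{Varieties and simple groups}, J. Austral. Math. Soc. \textbf{17} (1974).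

\bibitem{KS}
Khukhro and Shumyatsky, \emph{Nonsoluble and non-$p$-soluble length of finite groups}, Israel J. Math. \textbf{207} (2015).

\bibitem{Zel}
Zelmanov, \emph{Lie algebras and torsion groups with identity}, J. Comb. Algebra \textbf{1} (2017).

\end{thebibliography}
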